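# Faithful Kontsevich–Zorich representations on integer subspaces of dimension greater than two

## 1. The guess that some affine map always acts trivially

Take a translation surface with a large group of affine symmetries, let the group act on the first cohomology, and discard the obvious plane, the one on which the action is just the derivative. A natural first guess is that on what remains information is always lost: on every piece defined over $\mathbb Z$, some non-trivial element of the group acts as the identity. We make the guess precise and test it.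

**Definition (Veech surface).** A compact translation surface $(X,\omega)$ is a compact surface glued from polygons by translations; it carries the 1-form $\omega$, which is $dz$ in the charts, and has finitely many cone points (the zeros of $\omega$), whose angles are multiples of $2\pi$. An affine automorphism is a homeomorphism, permuting the zeros, that is affine with constant derivative $g\in\mathrm{SL}(2,\mathbb R)$ in the charts. The derivatives form the Veech group. A translation automorphism is an affine automorphism with derivative $1$. The surface is a Veech surface if its Veech group is a lattice (discrete, of finite covolume) in $\mathrm{SL}(2,\mathbb R)$.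

An element $g\neq\pm1$ of $\mathrm{SL}(2,\mathbb R)$ is elliptic, parabolic or hyperbolic according to whether $|\operatorname{tr}g|$ is less than, equal to or greater than $2$. Throughout, $\Gamma$ is a fixed finite-index subgroup of the Veech group without elliptic elements (again a lattice), and $X$ has no non-trivial translation automorphism. Then each $g\in\Gamma$ is the derivative of a unique affine automorphism $\phi_g$. The map $\phi_g^*$ on $H^1(X)=H^1(X,\mathbb R)$ preserves $H^1(X,\mathbb Z)$ and the form $\langle a,b\rangle=\int_Xa\wedge b$. This is the Kontsevich–Zorich cocycle, a representation $\rho_{H^1}:\Gamma\to\mathrm{Sp}(H^1(X,\mathbb Z))$; its restriction to a $\Gamma$-invariant subspace $F$ is $\rho_F:\Gamma\to\mathrm{SL}(F)$.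

**Definition (holonomy).** $\operatorname{hol}(f)=\big(\langle f,[\Re\omega]\rangle,\langle f,[\Im\omega]\rangle\big)\in\mathbb R^2$. Equivalently, $\operatorname{hol}(f)=\int_\gamma\omega$ for the cycle $\gamma$ Poincaré dual to $f$. So $\ker\operatorname{hol}$ is the symplectic complement of the tautological plane spanned by $[\Re\omega],[\Im\omega]$; it is $\Gamma$-invariant of codimension $2$.

**Definition (integer, irreducible over $\mathbb Z$).** An integer invariant subspace is a $\Gamma$-invariant $F\subset H^1(X)$ spanned by elements of $H^1(X,\mathbb Z)$. It is irreducible over $\mathbb Z$ if it contains no nonzero proper $\Gamma$-invariant subspace defined over $\mathbb Z$.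

This is weaker than irreducibility over $\mathbb R$. For example, the group generated by $\begin{pmatrix}2&1\\1&1\end{pmatrix}$ acting on $\mathbb R^2$ has two invariant lines, but their slopes are irrational (the characteristic polynomial has discriminant $5$), so $\mathbb R^2$ is irreducible over $\mathbb Z$.

The known result is that of Hooper–Weiss: when $F\subset\ker\operatorname{hol}$ is a $2$-dimensional integer invariant subspace, $\rho_F$ is never faithful. The question, taken from Angel Pardo, "A remark on $\mathbb Z^d$-covers of Veech surfaces", arXiv:1810.05257 (2018), is whether some $X$, $\Gamma$ and integer invariant $F\subset\ker\operatorname{hol}$, irreducible over $\mathbb Z$ with $\dim F>2$, give a faithful $\rho_F$. The guess says no.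

Here are the smallest tests. In genus $1$, $\ker\operatorname{hol}=0$ and there is nothing to test. In genus $2$, $\dim\ker\operatorname{hol}=2$; an integer invariant plane falls under Hooper–Weiss, and on an integer invariant line $\Gamma$ acts by $\pm1$, which is not faithful since $\Gamma$ is infinite. So the first genus where anything can happen is $3$. We now look at a surface of genus $3$ by hand, and the guess passes that test spectacularly.

## 2. The eight-square surface $O$ and the trivial action on $H^-$

Let $Q_8=\{\pm1,\pm i,\pm j,\pm k\}$. Take unit squares $S_g$, $g\in Q_8$; glue the right edge of $S_g$ to the left edge of $S_{gi}$ and the top edge of $S_g$ to the bottom edge of $S_{gj}$. The result $O$ is the Eierlegende Wollmilchsau. Left multiplication by $Q_8$ acts by translation automorphisms; let $\iota$ be left multiplication by $-1$. Let $h_g$ be the bottom edge of $S_g$ (oriented right), $v_g$ its left edge (oriented up), $p_g$ its lower left corner. So $h_g$ runs from $p_g$ to $p_{gi}$ and $v_g$ from $p_g$ to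 $p_{gj}$.

**Step 2.1 (topology of $O$).** *We find the vertices and the genus.* Go once, by angle $2\pi$ counterclockwise, around $p_g$: we move left, down, right, up, and arrive from $S_g$ in $S_{g\,i^{-1}j^{-1}ij}$. Since $i^{-1}j^{-1}ij=(-i)(-j)ij=k^2=-1$, we arrive in $S_{-g}$. Hence $p_g=p_{-g}$, there are $4$ vertices, each of cone angle $4\pi$ and fixed by $\iota$. The Euler characteristic is $4-16+8=-4$, so the genus is $3$. The quotient $O/\iota$ is the torus $T=\mathbb R^2/2\mathbb Z^2$, tiled by $Q_8/\{\pm1\}=(\mathbb Z/2)^2$.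

**Step 2.2 (cylinders and multitwists).** *We produce an affine map of $O$ for every rational direction.* Let $w\in\mathbb Z^2$ be primitive. The torus $\mathbb R^2/\mathbb Z^2$ minus the closed line through $0$ in direction $w$ is one open cylinder of circumference $|w|$ and height $1/|w|$. The monodromy $u\in Q_8$ of its core for the covering $O\to\mathbb R^2/\mathbb Z^2$ (branched over $0$) maps to $w\bmod2\neq0$ in $(\mathbb Z/2)^2$. So $u\ne\pm1$, $u$ has order $4$, and $u^2=-1$. Hence $O$ has exactly two cylinders in direction $w$, each a $4$-fold cover of the one below, of circumference $4|w|$ and height $1/|w|$. The stabilizer in $Q_8$ of each is the deck group of this $4$-fold cover of an annulus, so it is cyclic of order $4$ and acts by rotations. It contains the only element of order $2$, namely $-1$. So $\iota$ acts on each cylinder as a half rotation.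

One full twist in each cylinder, equal to the identity on the boundaries, moves a vector $v$ by $4|w|$ per height $1/|w|$ in direction $w/|w|$; as $v$ has height $\det(w,v)/|w|$, the derivative is
$$P_w(v)=v+4\det(w,v)\,w. \tag{1}$$

**Step 2.3 (these derivatives generate $\Gamma(4)$).** *We identify the group in play.* Let $L=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ and $\Gamma(4)=\ker(\mathrm{SL}_2(\mathbb Z)\to\mathrm{SL}_2(\mathbb Z/4))$. By (1), $P_{(1,0)}=L^4$ and $P_{Aw}=AP_wA^{-1}$ for $A\in\mathrm{SL}_2(\mathbb Z)$. So the $P_w$ are exactly the $\mathrm{SL}_2(\mathbb Z)$-conjugates of $L^4$, and they generate its normal closure $N\subset\Gamma(4)$. Now $\mathrm{PSL}_2(\mathbb Z)$ is the free product of $\langle s\rangle\cong\mathbb Z/2$ and $\langle u\rangle\cong\mathbb Z/3$ with $su=\pm L$, so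
$$\mathrm{PSL}_2(\mathbb Z)/\langle\langle L^4\rangle\rangle=\langle s,u\mid s^2,u^3,(su)^4\rangle,$$
the $(2,3,4)$ triangle group, isomorphic to the symmetric group $S_4$ of order $24$. Since $|\mathrm{SL}_2(\mathbb Z/4)|=48$ and $-1\notin\Gamma(4)$, also $[\mathrm{SL}_2(\mathbb Z):\pm\Gamma(4)]=24$. So $\pm N=\pm\Gamma(4)$. If $g\in\Gamma(4)$ were equal to $-\nu$ with $\nu\in N$, then $-1=g\nu^{-1}\in\Gamma(4)$, which is false. Hence $N=\Gamma(4)$.

**Step 2.4 (traces in $\Gamma(4)$).** *We check the hypotheses on elliptic and parabolic elements.* For $\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\Gamma(4)$ we have $ad=1+bc\equiv1\pmod{16}$. Writing $a=1+4a'$, $d=1+4d'$, we get $4(a'+d')\equiv0\pmod{16}$, so $a+d\equiv2\pmod{16}$. The traces $0,\pm1,-2$ do not occur: $\Gamma(4)$ has no elliptic elements, is torsion-free (finite-order elements of $\mathrm{SL}_2(\mathbb Z)$ are $\pm1$ or elliptic), and its parabolics have trace $2$. A parabolic of trace $2$ in $\mathrm{SL}_2(\mathbb Z)$ is $AL^kA^{-1}$ with $A\in\mathrm{SL}_2(\mathbb Z)$,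 $k\ne0$. If it lies in the normal subgroup $\Gamma(4)$, so does $L^k$, hence $4\mid k$. Thus
$$\text{every parabolic of }\Gamma(4)\text{ is a power of some }P_w. \tag{2}$$

**Step 2.5 (the test of the guess).** *We compute the action on $\ker\operatorname{hol}$ for $O$.* Let $H^1(O,\mathbb C)=H^+\oplus H^-$ be the eigenspaces of $\iota^*$. Then $H^+=H^1(T,\mathbb C)$ has dimension $2$ and $H^-$ has dimension $4$. They are orthogonal since $\iota^*$ is an isometry, and $\omega$ is pulled back from $T$. So $H^+$ is the complexified tautological plane and $H^-=\ker\operatorname{hol}\otimes\mathbb C$. Let $\gamma_1,\gamma_2$ be the two cores in direction $w$. As $\iota$ rotates each cylinder, $\iota_*\gamma_l=\gamma_l$ in homology. So for $\xi\in H^-$ we have $\xi(\gamma_l)=\xi(\iota_*\gamma_l)=-\xi(\gamma_l)=0$. The multitwist sends $v\in H_1(O)$ to $v\pm\sum_l(v\cdot\gamma_l)\gamma_l$, hence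
$$(P_w^*\xi)(v)=\xi(v)\pm\sum_l(v\cdot\gamma_l)\,\xi(\gamma_l)=\xi(v)\qquad(\xi\in H^-). \tag{3}$$
So all multitwists act trivially on the $4$-dimensional space $\ker\operatorname{hol}$.

Of course $O$ is not admissible for the question: it has translation automorphisms, and on $H^-$ every rational line is invariant. Still, in genus $3$ the information seems entirely lost. And yet the guess is false, and the triviality just seen is what we shall use to refute it: there are fixed classes in $H^-$ along which one can twist.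

**Theorem A.** For every odd $n\ge3$ there is an explicit square-tiled surface $X_n$ ($4n$ squares, genus $n$), without non-trivial translation automorphisms, such that:

1. The Veech group of $X_n$ is a lattice containing $\Gamma:=\Gamma(4)$ with finite index, and $\Gamma$ has no elliptic elements.
2. There is an integer invariant subspace $F_n\subset\ker\operatorname{hol}$, irreducible over $\mathbb Z$, with $\dim F_n=2\varphi(n)\ge4$ ($\varphi$ is Euler's function). If $n$ is prime, $F_n=\ker\operatorname{hol}$.
3. There is $n_0$ (not made explicit) such that $\rho_{F_n}$ is faithful for every odd $n\ge n_0$.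

So the answer to the question is yes: for every odd $n\ge\max(n_0,3)$ the triple $X_n,\Gamma(4),F_n$ has all the required properties, with $\rho_{F_n}$ faithful. The dimensions are unbounded, and for prime $n\ge n_0$ (with $n$ odd) all of $\ker\operatorname{hol}$, of dimension $2n-2$, is irreducible over $\mathbb Z$ and faithful.

From now on we let $g$ act on cohomology by $(\phi_g^{-1})^*$, a left action; it has the same kernel and the same invariant subspaces as $\phi_g^*$.

## 3. A fixed class $c$ and the surfaces $X_n$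

**Step 3.1 (the class $c$).** *We write down a class in $H^-\cap H^1(O,\mathbb Z)$.* Define a cellular cochain by $c(h_{-g})=-c(h_g)$, $c(v_{-g})=-c(v_g)$ and
$$c(h_1)=c(h_i)=1,\quad c(h_j)=c(h_k)=0,\qquad c(v_1)=c(v_k)=1,\quad c(v_i)=c(v_j)=0.$$
The boundary of $S_g$ is $h_g+v_{gi}-h_{gj}-v_g$. For $g=1,i,j,k$ the cocycle condition reads
$$1+0-0-1=0,\quad 1-1-0-0=0,\quad 0-1+1-0=0,\quad 0+0+1-1=0,$$
where we used $i\cdot i=-1$, $ij=k$, $ji=-k$, $jj=-1$, $ki=j$, $kj=-i$. For $-g$ it follows by antisymmetry. So $c\in H^1(O,\mathbb Z)$ and $\iota^*c=-c$. The path $v_1+v_j$ goes $p_1\to p_j\to p_{-1}=p_1$, so it is closed, and $c(v_1+v_j)=1$. Hence $c:H_1(O,\mathbb Z)\to\mathbb Z$ is onto.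

**Step 3.2 (the $\mathbb Z$-cover and its quotients).** *We unroll $O$ along $c$, then fold back.* Let $O_\infty$ have squares $S_g(m)$, $m\in\mathbb Z$: to the right of $S_g(m)$ is $S_{gi}(m+c(h_g))$ and on top of it is $S_{gj}(m+c(v_g))$. Written out, with the change of level over each arrow,
$$\begin{gathered}\text{right: }\ 1\xrightarrow{+1}i\xrightarrow{+1}-1\xrightarrow{-1}-i\xrightarrow{-1}1,\qquad j\xrightarrow{0}-k\xrightarrow{0}-j\xrightarrow{0}k\xrightarrow{0}j,\\ \text{up: }\ 1\xrightarrow{+1}j\xrightarrow{0}-1\xrightarrow{-1}-j\xrightarrow{0}1,\qquad i\xrightarrow{0}k\xrightarrow{+1}-i\xrightarrow{0}-k\xrightarrow{-1}i.\end{gathered}\tag{4}$$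
The bottom edge, left edge and lower left corner of $S_g(m)$ are $h_g(m),v_g(m),p_g(m)$. The change of level along a path of squares is $c$ of the path of lower left corners. Going once around $p_g(m)$ (left, down, right, up), put $f=gi^{-1}j^{-1}$; the lower left corners follow $-h_{fj}-v_f+h_f+v_{fi}=\partial S_f$, on which $c$ vanishes. So we arrive at $S_{-g}(m)$. Hence $p_g(m)=p_{-g}(m)$ has cone angle $4\pi$, and $O_\infty\to O$ is an unramified $\mathbb Z$-cover, given by $c$; it is connected as $c$ is onto. Put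
$$\delta:S_g(m)\mapsto S_g(m+1),\qquad\sigma:S_g(m)\mapsto S_{-g}(-m).$$
Both are translation automorphisms. For $\sigma$: the right neighbor of $S_{-g}(-m)$ is $S_{-gi}(-m+c(h_{-g}))=S_{-gi}(-(m+c(h_g)))$, and similarly upward. Also $\sigma$ lifts $\iota$, $\sigma^2=1$ and $\sigma\delta\sigma=\delta^{-1}$. For odd $n\ge3$ let
$$Y_n=O_\infty/\langle\delta^n\rangle,\qquad X_n=Y_n/\langle\sigma\rangle.$$
The squares of $X_n$ are the classes $[g,m]=[-g,-m]$, $m\in\mathbb Z/n$. As $g\ne-g$, $\sigma$ acts freely on squares, so $X_n$ has $4n$ squares. In terms of $g\in\{1,i,j,k\}$, the right neighbors of $[1,m],[i,m],[j,m],[k,m]$ are $[i,m+1],[1,-m-1],[k,-m],[j,m]$ and the upper neighbors are $[j,m+1],[k,m],[1,-m],[i,-m-1]$. The reader can draw $X_3$, with its $12$ squares, from this.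

The map $X_n\to T$ has degree $n$. On $Y_n$ the vertices over a given vertex of $T$ are $p_g(m)$, $m\in\mathbb Z/n$, each of angle $4\pi$, and $\sigma p_g(m)=p_{-g}(-m)=p_g(-m)$ fixes only $m=0$, since $n$ is odd. So over each of the $4$ vertices of $T$ the surface $X_n$ has one point of angle $2\pi$ and $(n-1)/2$ points of angle $4\pi$. Hence $2\,\mathrm{genus}-2=4\cdot\frac{n-1}2$ and $X_n$ has genus $n$.

**Step 3.3 ($\Gamma(4)$ acts on $O_\infty$).** *We lift the multitwists and check that relations lift.* Let $\gamma$ be the core of a cylinder of $O$. Since $\iota$ rotates the cylinder, $c(\gamma)=c(\iota\gamma)=(\iota^*c)(\gamma)=-c(\gamma)$, so $c(\gamma)=0$. Hence cylinders lift homeomorphically to $O_\infty$, and the multitwist with derivative $P_w$ lifts to $\tilde P_w$: one full twist in every lifted cylinder, the identity on all boundaries. All vertices lie on boundaries, so $\tilde P_w$ fixes all vertices. It commutes with $\delta$ and $\sigma$, because conjugating it by a translation automorphism gives a map with the same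 description.

Let $\tau$ be a product of maps $\tilde P_w^{\pm1}$ with derivative $1$. It is a translation automorphism fixing $p_1(0)$, a cone point of angle $4\pi$; near it, $\tau$ is the identity or the rotation by $2\pi$. But $\sigma$ fixes $p_1(0)$ and is not the identity, so $\sigma$ is that rotation. As $O_\infty$ is connected, $\tau\in\{1,\sigma\}$. Now $\tau$ commutes with $\delta$, while $\sigma\delta\sigma=\delta^{-1}\ne\delta$. So $\tau=1$. By Step 2.3, $\Gamma=\Gamma(4)$ acts on $O_\infty$ by affine maps $\tilde\varphi_g$ with derivative $g$, commuting with $\delta,\sigma$ and fixing all vertices. The action descends to $O,Y_n,X_n,T$; we write $\varphi_g$ for the map induced on any of these.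

**Step 3.4 (the Veech group of $X_n$).** *We prove that it is a lattice.* The group $\Lambda$ of periods $\int_\gamma\omega$, $\gamma\in H_1(X_n,\mathbb Z)$, is contained in $\mathbb Z^2$, and has rank $2$ since horizontal and vertical cores give periods $(k,0)$ and $(0,k')$. An affine automorphism with derivative $g$ satisfies $g\Lambda=\Lambda$. So the Veech group lies in $\mathrm{SL}(\Lambda)$ and is discrete. It contains the lattice $\Gamma(4)$; therefore it is a lattice and contains $\Gamma(4)$ with finite index.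

**Step 3.5 (no translation automorphisms).** *We check the last hypothesis on $X_n$.* Let $\tau$ be a translation automorphism of $X_n$ and $D:X_n\to\mathbb R^2/\mathbb Z^2$ the natural map. Then $D\circ\tau-D$ is locally constant, hence constant. As $\tau$ permutes the zeros, which exist since $n\ge3$, and $D$ sends all vertices to $0$, the constant is $0$. So $\tau$ permutes squares and commutes with the right action of the free group $\langle x,y\rangle$ on squares ($x$: go right, $y$: go up). Let $\tau[1,0]=[g_0,m_0]$ with $g_0\in\{1,i,j,k\}$.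

If a word $W$ in $x,y$ has trivial image in $Q_8$ (with $x\mapsto i$, $y\mapsto j$), it gives a loop at $S_1$ in $O$, and $g_0$ times this loop is the loop at $S_{g_0}$. So
$$[1,0]W=[1,c(W)],\qquad[g_0,m_0]W=[g_0,m_0+(g_0^*c)(W)].$$
If $c(W)\equiv0\pmod n$, then $[1,0]W=[1,0]$. Applying $\tau$ gives $(g_0^*c)(W)\equiv0\pmod n$. The classes of such loops fill $H_1(O,\mathbb Z)$, and $c$ is onto, so $g_0^*c\equiv uc\pmod n$ on $H_1(O,\mathbb Z)$ for some $u$. Note that $h_g-h_{-g}$ is a cycle, and $(g_0^*c)(h_g)=c(h_{g_0g})$.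

Suppose $g_0=i$. On $h_1-h_{-1}$ we get $c(h_i-h_{-i})=2\equiv2u$; on $h_i-h_{-i}$ we get $c(h_{-1}-h_1)=-2\equiv2u$. So $4\equiv0\pmod n$, impossible. Suppose $g_0=j$ or $k$. On $h_1-h_{-1}$ we get $2c(h_{g_0})=0\equiv2u$, so $u\equiv0$, contradicting surjectivity of $g_0^*c$.

So $g_0=1$. Words with $c(W)=m$ give $\tau[1,m]=[1,m_0+m]$ for all $m$. Finally take $W=x^2$, with image $-1$, and let $s$ be the change of level along it from $S_1$ (by (4), $s=2$). Then $[1,m]W=[-1,m+s]=[1,-m-s]$. Hence $\tau([1,0]W)=\tau[1,-s]=[1,m_0-s]$ must equal $[1,m_0]W=[1,-m_0-s]$. So $2m_0=0$, and $m_0=0$. Thus $\tau$ fixes a square and is the identity. $\square$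

This proves part 1 of Theorem A, and $\phi_g=\varphi_g$ on $X_n$.

## 4. Eigenspaces of $\delta$ and the subspace $F_n$

**Step 4.1 (decomposition of $H^1(X_n)$).** *We split by the eigenvalues of $\delta^*$.* For $q^n=1$ let
$$H_q=\{\xi\in H^1(Y_n,\mathbb C):\delta^*\xi=q\xi\}.$$
It is $\Gamma$-invariant, as $\Gamma$ commutes with $\delta$. From $\sigma\delta\sigma=\delta^{-1}$ we get an isomorphism of $\Gamma$-modules $\sigma^*:H_q\to H_{q^{-1}}$. Further $H^1(X_n,\mathbb C)=H^1(Y_n,\mathbb C)^\sigma$, and $H_1=H^1(O,\mathbb C)$, with $H_1^\sigma=H^1(O,\mathbb C)^\iota=H^1(T,\mathbb C)$. For $q\neq1$ we have $q\ne q^{-1}$ because $n$ is odd, and $(H_q\oplus H_{q^{-1}})^\sigma=\{\xi+\sigma^*\xi:\xi\in H_q\}\cong H_q$. So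
$$H^1(X_n,\mathbb C)\cong H^1(T,\mathbb C)\oplus\bigoplus_{\{q,q^{-1}\},\,q\ne1}H_q.\tag{5}$$

**Step 4.2 (locating $\ker\operatorname{hol}$).** *We see which part of (5) it is.* Since $\delta^*$ is an isometry, $\langle\xi,\eta\rangle=q\langle\xi,\eta\rangle$ for $\xi\in H_1$, $\eta\in H_q$; so $H_1\perp H_q$ for $q\ne1$. The pullback $H^1(X_n)\to H^1(Y_n)$ multiplies the form by $2$, so orthogonality can be tested on $Y_n$. The classes $[\Re\omega],[\Im\omega]$ span the pullback of $H^1(T,\mathbb R)$. Hence $\big(\bigoplus_{q\ne1}H_q\big)^\sigma\subset\ker\operatorname{hol}\otimes\mathbb C$, and both have codimension $2$, so they are equal.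

**Step 4.3 (definition of $F_n$).** *We cut out a rational piece.* Identify $H^1(X_n,\mathbb R)$ with $H^1(Y_n,\mathbb R)^\sigma$; this respects rational structures. With $\Phi_n$ the $n$-th cyclotomic polynomial let
$$F_n=\ker\Phi_n(\delta^*)\cap H^1(Y_n,\mathbb R)^\sigma.$$
The complexification of $\ker\Phi_n(\delta^*)$ is $\bigoplus_{q\text{ primitive}}H_q$, stable under $\sigma^*$ and $\Gamma$. So $F_n$ is an intersection of rational subspaces, hence integer; it is $\Gamma$-invariant, lies in $\ker\operatorname{hol}$, and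
$$F_n\otimes\mathbb C\cong\bigoplus_{\{q,q^{-1}\}\text{ primitive}}H_q\quad\text{as }\Gamma\text{-modules}.\tag{6}$$
If $n$ is prime, every $q\ne1$ is primitive and $F_n=\ker\operatorname{hol}$.

## 5. One group, a family of representations $\rho_q$, $q\in\mathbb C^*$

The modules $H_q$ live on different surfaces $Y_n$, but the group acting is always $\Gamma(4)$. We now fit all of them into one algebraic family defined on $O$.

**Step 5.1 (action on $\pi_1$).** *We prepare generators adapted to $c$.* Let $\pi=\pi_1(O,p_1)$, where a product of loops runs through the first factor first. $\Gamma$ acts on $\pi$, as it fixes $p_1$. Moreover $c\circ\varphi_{g*}=c$: a loop $\gamma$ lifts to a path from $p_1(0)$ to $\delta^{c(\gamma)}p_1(0)$; applying $\tilde\varphi_g$, which fixes $p_1(0)$ and commutes with $\delta$, gives a lift of $\varphi_g(\gamma)$ with the same endpoints.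

Choose standard generators $a_i,b_i$ ($i=1,2,3$, one relation $\prod[a_i,b_i]=1$) with $c(a_1)=1$ and $c=0$ on the other five. This is possible: $c$ is onto, so it is, up to sign, the intersection number with a primitive class. The group $\mathrm{Sp}_6(\mathbb Z)$ is transitive on primitive vectors, and the mapping class group surjects onto it (Farb–Margalit, *A Primer on Mapping Class Groups*, Thm 6.4). So some homeomorphism fixing $p_1$ carries any given standard system to one in which this primitive class is that of $b_1$. In particular $c$ is $\pm$ the Poincaré dual of $b_1$.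

**Step 5.2 (twisted cocycles).** *We compute them explicitly.* For $q\in\mathbb C^*$ let
$$Z_q=\{z:\pi\to\mathbb C:\ z(ab)=z(a)+q^{c(a)}z(b)\},\qquad gz=z\circ\varphi_{g*}^{-1}.$$
Since $c$ is $\Gamma$-invariant, $\Gamma$ acts on $Z_q$. Note $z(a^{-1})=-q^{-c(a)}z(a)$. On the free group on the generators, a cocycle may take arbitrary values on the generators, and
$$z([a_1,b_1])=z(a_1)+qz(b_1)-z(a_1)-z(b_1)=(q-1)z(b_1),\qquad z([a_i,b_i])=0\ (i=2,3).$$
It descends to $\pi$ if and only if it vanishes on the relator $r=\prod[a_i,b_i]$. (It then vanishes on conjugates of $r$, as $c(r)=0$ gives $z(grg^{-1})=z(g)+q^{c(g)}z(r)+q^{c(g)}z(g^{-1})=q^{c(g)}z(r)$.) As commutators have $c=0$, the values add, and $Z_q$ is the set of vectors in $\mathbb C^6$ with $(q-1)z(b_1)=0$.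

Let $e_q\in Z_q$ have $e_q(a_1)=1$ and value $0$ on the other generators. It equals $(q^c-1)/(q-1)$, or $c$ if $q=1$. Hence it is $\Gamma$-invariant, and for $q\ne1$ it spans the coboundaries $a\mapsto(q^{c(a)}-1)v$. Notice that $\dim Z_q$ is $5$ for $q\ne1$ and jumps to $6$ at $q=1$. To get a family without a jump, put
$$Z'_q=\{z\in Z_q:z(b_1)=0\},\qquad M_q=Z'_q/\mathbb Ce_q,$$
so that $\dim M_q=4$ for all $q$.

**Step 5.3 ($\Gamma$ acts on $M_q$ by Laurent polynomial matrices).** *We must see that $Z'_q$ is invariant also at $q=1$.* For $g\in\Gamma$ and each generator $y$ fix a word $w_y$ in the generators representing $\varphi_{g*}^{-1}(y)$. Expanding by the cocycle rule,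
$$(gz)(y)=z(w_y)=\sum_{y'}f_{y,y'}(q)\,z(y'),\qquad f_{y,y'}\in\mathbb Z[q^{\pm1}].$$
For $q\ne1$, $Z'_q=Z_q$ is invariant, and the values $z(y')$, $y'\ne b_1$, are arbitrary in it. So $0=(gz)(b_1)$ forces $f_{b_1,y'}(q)=0$ for $y'\ne b_1$ and all $q\ne1$, hence identically. Therefore $Z'_q$ is invariant for all $q$. Since $e_q$ is invariant, $f_{y,a_1}=0$ for $y\ne a_1$. The values at $a_2,b_2,a_3,b_3$ identify $M_q$ with $\mathbb C^4$, and we get representations
$$\rho_q:\Gamma\to\mathrm{GL}_4(\mathbb C),\quad\rho_q(g)=\big(f_{y,y'}(q)\big)_{y,y'\in\{a_2,b_2,a_3,b_3\}},\quad\text{entries in }\mathbb Z[q^{\pm1}].\tag{7}$$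
The coefficients of the entries depend on $g$ but not on $q$.

**Step 5.4 (at roots of unity, $M_q\cong H_q$).** *We recover the geometric modules.* Let $n\geq 3$ be odd, $q^n=1$, $q\ne1$, so $M_q=Z_q/\mathbb Ce_q$. Let $\pi_n=\ker(c\bmod n)=\pi_1(Y_n,p_1(0))$. As $q^{c}=1$ on $\pi_n$, restriction sends $z\in Z_q$ to a homomorphism $f:\pi_n\to\mathbb C$. For $a\in\pi$, $b\in\pi_n$,
$$z(aba^{-1})=z(a)+q^{c(a)}z(b)-q^{c(a)}q^{c(b)}q^{-c(a)}z(a)=q^{c(a)}z(b).$$
Now let $f\in\operatorname{Hom}(\pi_n,\mathbb C)=H^1(Y_n,\mathbb C)$. The loop $a_1ba_1^{-1}$ lifts to: go from $p_1(0)$ to $\delta p_1(0)$, run $\delta$ of the lift of $b$, come back. So its class in $H_1(Y_n)$ is $\delta_*[b]$. Since $\pi$ is generated by $a_1$ and $\pi_n$, the condition $f(aba^{-1})=q^{c(a)}f(b)$ for all $a$ means exactly $\delta^*f=qf$. So restriction maps $Z_q$ to $H_q$. It kills $e_q$, since $q^c=1$ on $\pi_n$.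

It is injective on $M_q$: if $z|_{\pi_n}=0$, subtract a multiple of $e_q$ to get $z(a_1)=0$; then $z$ vanishes on the group generated by $a_1$ and $\pi_n$, which is $\pi$. It is onto: given $f\in H_q$, we have $f(a_1^n)=f(a_1a_1^na_1^{-1})=qf(a_1^n)$, so $f(a_1^n)=0$, and $z(ba_1^k)=f(b)$ for $b\in\pi_n$, $k\in\mathbb Z$ is well defined. It is a cocycle because $ba_1^k\cdot b'a_1^l=b(a_1^kb'a_1^{-k})a_1^{k+l}$ has value $f(b)+q^kf(b')$. Finally restriction commutes with $\Gamma$, since $\varphi_g$ on $Y_n$ fixes $p_1(0)$ and induces the restriction of $\varphi_{g*}$ to $\pi_n$. Hence $M_q\cong H_q$ as $\Gamma$-modules, $\dim H_q=4$, and by (6)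
$$\dim F_n=\tfrac{\varphi(n)}2\cdot4=2\varphi(n)\ge4.$$

**Step 5.5 (parabolics stay unipotent of level two).** *We show*
$$(\rho_q(p)-1)^2=0\quad\text{for all }q\in\mathbb C^*\text{ and all parabolic }p\in\Gamma.\tag{8}$$
Let $p=P_w$ and let $q\neq1$ be a root of unity of odd order $n$. Then $\tilde P_w$ acts on $Y_n$ as a multitwist along disjoint curves $\gamma$, so on $H_1(Y_n)$ it is $v\mapsto v\pm\sum(v\cdot\gamma)\gamma$, whose difference $E$ from the identity has square $0$. The inverse is $1-E$, and its transpose is the action on $H^1(Y_n)$. So (8) holds on $H_q\cong M_q$. For $P_w$, (8) is an identity of Laurent polynomials in $q$ which holds at infinitely many points, so it holds for all $q$. Then $\rho_q(P_w^k)-1=k(\rho_q(P_w)-1)$ also has square $0$, and by (2) these are all the parabolics.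

**Step 5.6 (the representation at $q=1$).** *We show that there is $B\in\mathrm{GL}_4(\mathbb C)$ with*
$$B\rho_1(g)B^{-1}=g\oplus1_2\quad\text{for all }g\in\Gamma.\tag{9}$$
Here $Z_1=\operatorname{Hom}(\pi,\mathbb C)=H^1(O,\mathbb C)=H^+\oplus H^-$. On $H^+$, spanned by $dx,dy$, $g$ acts by $(g^{-1})^*$, with matrix ${}^tg^{-1}=JgJ^{-1}$, $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ (this is ${}^tgJg=J$). So $H^+$ is the standard representation. On $H^-$, $\Gamma$ acts trivially, by (3) and because the $P_w$ generate $\Gamma$. By Step 5.1, $z(b_1)=\pm\langle z,c\rangle$. Since $c\in H^-$ and $H^+\perp H^-$, this vanishes on $H^+$. So $Z'_1=H^+\oplus(H^-\cap c^\perp)$. The form is nondegenerate on $H^-$, so $H^-\cap c^\perp$ has dimension $3$ and contains $c=e_1$. Hence $M_1=H^+\oplus(H^-\cap c^\perp)/\mathbb Cc$, with trivial action on the second, $2$-dimensional, summand.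

In particular $\rho_1$ is faithful. And as $n\to\infty$, $q_n=e^{2\pi i/n}\to1$.

## 6. Two arguments that stop short: generic $q$, and continuity element by element

Here is what one would try first. Fix $1\ne g\in\Gamma$. By (9) some entry of $\rho_q(g)-1$ is a Laurent polynomial that does not vanish at $q=1$, so $\{q:\rho_q(g)=1\}$ is finite. As $\Gamma$ is countable, $\rho_q$ is faithful for all but countably many $q\in\mathbb C^*$. Unfortunately the roots of unity, the only values we can use, form a countable set themselves, and the argument cannot exclude that all $q\ne1$ among them are exceptional.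

Next one would use continuity. For each $g\ne1$ there is a neighborhood $U_g$ of $1$ on which $\rho_q(g)\ne1$. But we need one neighborhood for all $g$, and $\bigcap_gU_g$ may be just $\{1\}$. This is a real danger. The matrices $L^2$ and $R^2$, where $R=\begin{pmatrix}1&0\\1&1\end{pmatrix}$, freely generate a finite-index subgroup of $\mathrm{SL}_2(\mathbb Z)$ (Sanov). For small $\theta$ put $s=1-\cos\theta$ and define $\rho_\theta$ on this free group by
$$\rho_\theta(L^2)=\begin{pmatrix}1&2\\-s&1-2s\end{pmatrix},\qquad\rho_\theta(R^2)=R^2.$$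
The first matrix has determinant $1$ and trace $2-2s=2\cos\theta$. For $\theta=2\pi/N$, $N\ge3$, its eigenvalues are the distinct numbers $e^{\pm2\pi i/N}$, so it has order $N$. Thus $\rho_\theta$ tends to the inclusion as $\theta\to0$, and yet $\rho_{2\pi/N}$ is not faithful for all large $N$.

What failed is that a parabolic became a rotation, and its high powers did not stay near those of $L^2$. In our family (8) forbids exactly this: both $\rho_q(p)^m=1+m(\rho_q(p)-1)$ and its limit grow linearly in $m$, so the relative error stays small for all $m$ at once. That takes care of large powers. Long products are taken care of by a cone that is mapped strictly inside itself by every factor: such inclusions compose without loss. We now combine the two.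

## 7. Cones in $\mathbb C^{2+r}$: faithfulness is an open condition

**Theorem B.** Let $\Gamma\subset\mathrm{SL}_2(\mathbb Z)$ be a torsion-free subgroup of finite index. Let $\rho_q:\Gamma\to\mathrm{GL}_{2+r}(\mathbb C)$ be representations depending on a parameter $q$ in a topological space, with $q\mapsto\rho_q(g)$ continuous for each $g$, such that $\rho_1(g)=g\oplus1_r$ for a point $q=1$, and $(\rho_q(p)-1)^2=0$ for every parabolic $p\in\Gamma$ of trace $2$ and all $q$. Then $\rho_q$ is faithful for all $q$ in a neighborhood of $1$.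

**Step 7.1 (spreading $\rho_q$ over cosets).** *Cones are natural for positive words in $L,R\in\mathrm{SL}_2(\mathbb Z)$, but $\rho_q$ is defined only on $\Gamma$; we define matrices for all of $\mathrm{SL}_2(\mathbb Z)$, at the price of a coset index.* Write $\mathrm{SL}_2(\mathbb Z)=\bigsqcup_s\Gamma g_s$, a finite union, and $\hat g=g\oplus1_r$. For $A\in\mathrm{SL}_2(\mathbb Z)$ write $g_sA=\kappa(s,A)\,g_{sA}$ with $\kappa(s,A)\in\Gamma$, and put
$$A_s(q)=\hat g_s^{-1}\,\rho_q(\kappa(s,A))\,\hat g_{sA}.$$
From $g_sAB=\kappa(s,A)\kappa(sA,B)g_{sAB}$ we get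
$$(AB)_s=A_sB_{sA},\qquad A_s(1)=\hat A.\tag{10}$$
Choose $\ell\ge1$ with $g_sL^\ell g_s^{-1},g_sR^\ell g_s^{-1}\in\Gamma$ for all $s$. Then $sL^\ell=s$, and since $g_sL^\ell g_s^{-1}$ is parabolic of trace $2$,
$$(L^\ell)_s(q)=\hat g_s^{-1}\rho_q(g_sL^\ell g_s^{-1})\hat g_s=1+N_s(q),\quad N_s(q)^2=0,\quad N_s(1)=\ell E_{12}.$$
For $a\ge1$ write $a=a_0+\ell m$ with $1\le a_0\le\ell$, $m\ge0$. By (10),
$$(L^a)_s=(1+N_s)^m(L^{a_0})_s=(1+mN_s)(L^{a_0})_s.\tag{11}$$
The same holds for $R$, with $E_{21}$ in place of $E_{12}$.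

**Step 7.2 (the cones).** *We choose cones for which the maps at $q=1$ have room to spare.* The quadrant $x,y\ge0$ is mapped into itself by $L$ and $R$, but not strictly inside, since $L$ fixes $(1,0)$. So we use two cones, one for each letter, thickened beyond the quadrant, and let the letters alternate. In coordinates $(x,y,z)\in\mathbb C\times\mathbb C\times\mathbb C^r$ let $\Delta=\{u\in\mathbb C:|u-\frac58|\le\frac78\}$; its real diameter is $[-\frac14,\frac32]$, and on $\Delta$
$$\Re u\ge-\tfrac14,\qquad|u|\le\tfrac32,\qquad|u+1|\le\tfrac52.\tag{12}$$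
Let
$$K_L=\{x\ne0,\ y/x\in\Delta,\ |z|\le|x+y|\},\qquad K_L^-=\{x\ne0,\ |y/x-\tfrac58|\le\tfrac56,\ |z|\le\tfrac9{10}|x+y|\},$$
and let $K_R,K_R^-$ be obtained by exchanging $x,y$. All are stable under nonzero complex scalars. As $\frac56<\frac78$, $K_L^-\subset K_L$, and $(1,\frac32,0)$ lies in $K_L$ but not in $K_L^-$.

**Claim.** For $q$ near $1$, and all $s$ and all $a\ge1$: $(L^a)_s(q)K_R\subset K_L^-$ and $(R^a)_s(q)K_L\subset K_R^-$.

By symmetry we treat $L$.

**Step 7.3 (the claim at $q=1$, with room).** *We locate $v_1=\hat L^av$ for $v\in K_R$.* Let $v=(x,y,z)\in K_R$, $u=x/y\in\Delta$, $v_1=(x+ay,y,z)=(x_1,y_1,z_1)$. By (12), $\Re(u+a)\ge\frac34$. For $\zeta=y_1/x_1=1/(u+a)$ this says $\Re\zeta\ge\frac34|\zeta|^2$, that is, $|\zeta-\frac23|\le\frac23$. Moreover, by (12),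
$$|u+1+a|^2-|u+1|^2=2a\Re(u+1)+a^2\ge\tfrac32+1=\tfrac52\ge\tfrac25|u+1|^2,$$
so $|z_1|=|z|\le|x+y|=|y||u+1|\le\sqrt{5/7}\,|y||u+1+a|=\sqrt{5/7}\,|x_1+y_1|$. Thus
$$v_1\in K_L^\circ:=\{x\ne0,\ |y/x-\tfrac23|\le\tfrac23,\ |z|\le\sqrt{5/7}\,|x+y|\}.$$
On $K_L^\circ$ we have $|y/x-\frac58|\le\frac23+\frac1{24}=\frac{17}{24}<\frac56$. Since $\Re(y/x)\ge0$, we have $x+y\ne0$. Since $\sqrt{5/7}<\frac9{10}$, it follows that $|z|<\frac9{10}|x+y|$. So $K_L^\circ$ lies in the interior of $K_L^-$. The set $\{v_1\in K_L^\circ:|v_1|=1\}$ is compact: on $K_L^\circ$, $|y|\le\frac43|x|$ and $|z|\le\sqrt{5/7}\cdot\frac73|x|$, so $|v_1|\le\mathrm{const}\cdot|x_1|$, $x_1$ stays away from $0$, and limits stay in $K_L^\circ$. By homogeneity there is $\epsilon_0>0$ such that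
$$v_1\in K_L^\circ,\ |v'-v_1|\le\epsilon_0|v_1|\ \Longrightarrow\ v'\in K_L^-.\tag{13}$$

**Step 7.4 (the claim for $q$ near $1$, uniformly in $a$).** *Here $(\rho_q(p)-1)^2=0$ pays off.* Let $v_q=(L^a)_s(q)v$, $u_q=(L^{a_0})_s(q)v$, $u_1=\hat L^{a_0}v$. By (11), $v_q=u_q+mN_s(q)u_q$ and $v_1=u_1+m\ell E_{12}u_1$. Only finitely many $s,a_0$ occur, so by continuity there is $\mu(q)\to0$ as $q\to1$ with
$$|u_q-u_1|\le\mu(q)|v|,\qquad|N_s(q)u_q-\ell E_{12}u_1|\le\mu(q)|v|,$$
hence $|v_q-v_1|\le(1+m)\mu(q)|v|$. This error grows linearly in $m$, but so does $v_1$: on $K_R$ we have $|v|\le C|y|$ with a constant $C$ (by (12), $|x|\le\frac32|y|$, $|z|\le\frac52|y|$), and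
$$|v_1|\ge|x_1|=|y||u+a|\ge|y|(a-\tfrac14)\ge\tfrac34a|y|\ge\tfrac34(1+m)|y|,$$
using $a\ge1$ and $a=a_0+\ell m\ge1+m$. So $|v_q-v_1|\le\frac43C\mu(q)|v_1|$. For $q$ near $1$ this is $\le\epsilon_0|v_1|$, uniformly in $a,s,v$, and (13) gives $v_q\in K_L^-$. The claim is proved.

**Step 7.5 (hyperbolic matrices are conjugate to positive words).** *We show that every $\gamma\in\mathrm{SL}_2(\mathbb Z)$ with trace $>2$ is conjugate in $\mathrm{SL}_2(\mathbb Z)$ to some $\Omega=L^{a_1}R^{b_1}\cdots L^{a_t}R^{b_t}$ with $t,a_i,b_i\ge1$.*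

First we make the entries positive. Let $\mathcal Q(v)=\det(v,\gamma v)$. If $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}$, this is the quadratic form $cx^2+(d-a)xy-by^2$ of discriminant $(d-a)^2+4bc=(\operatorname{tr}\gamma)^2-4>0$, so it is indefinite. For an integer $t\ge3$, $t^2-4$ is not a square, so $\gamma$ has no rational eigenvector and $\mathcal Q(v)\ne0$ for $0\neq v\in\mathbb Z^2$. By density and scaling $\mathcal Q$ takes both signs on primitive integer vectors. I claim that there is $A\in\mathrm{SL}_2(\mathbb Z)$ with $\mathcal Q(Ae_1)\mathcal Q(Ae_2)<0$. Suppose not. Any $A\in\mathrm{SL}_2(\mathbb Z)$ is a product of matrices $L^{\pm1},R^{\pm1}$; for the partial products $A_j$, the bases $(A_je_1,A_je_2)$ and $(A_{j+1}e_1,A_{j+1}e_2)$ share a vector, because $Le_1=e_1$ and $Re_2=e_2$. So the common sign of $\mathcal Q$ on the basis never changes along the chain from $(e_1,e_2)$ to $(Ae_1,Ae_2)$. As every primitive vector is $Ae_1$ for some $A$, $\mathcal Q$ has one sign on all primitive vectors, a contradiction.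

With such $A$, let $\gamma'=A^{-1}\gamma A=\begin{pmatrix}a'&b'\\c'&d'\end{pmatrix}$. Then $c'=\det(e_1,\gamma'e_1)=\mathcal Q(Ae_1)$ and $-b'=\det(e_2,\gamma'e_2)=\mathcal Q(Ae_2)$, so $b'c'>0$. Then $a'd'=1+b'c'>0$ and $a'+d'>2$ give $a',d'>0$. If $b',c'<0$, conjugate by $J$: $J\gamma'J^{-1}=\begin{pmatrix}d'&-c'\\-b'&a'\end{pmatrix}$. So after conjugation all entries are positive.

Next, a matrix $M=\begin{pmatrix}a&b\\c&d\end{pmatrix}\ne1$ in $\mathrm{SL}_2(\mathbb Z)$ with entries $\ge0$ is a word in $L,R$. If $a>c$ and $b<d$, then $1=ad-bc\ge(c+1)(b+1)-bc=b+c+1$, so $b=c=0$ and $M=1$. If $a<c$ and $b>d$, then $bc\geq(a+1)(d+1)>ad$, impossible. So one row dominates the other entrywise, and $L^{-1}M$ (top row minus bottom row) or $R^{-1}M$ has entries $\ge0$ and a smaller entry sum, since no row is zero. Induct on the entry sum. For our matrix, with all entries positive, both letters occur, since powers of one letter have a zero entry. Permuting the word cyclically, which is a conjugation, we reach the form $\Omega$.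

**Step 7.6 (end of the proof of Theorem B).** *We exclude kernel elements, parabolic and hyperbolic.* Take $q$ as in the claim and also so near $1$ that $N_s(q)\ne0$ for all $s$; this is possible as $N_s(1)=\ell E_{12}\ne0$. Suppose $1\ne\gamma\in\ker\rho_q$. As $\Gamma$ is torsion-free, $|\operatorname{tr}\gamma|\ge2$ and $\gamma^2\ne1$; moreover $\operatorname{tr}\gamma^2=(\operatorname{tr}\gamma)^2-2\ge2$. Replacing $\gamma$ by $\gamma^2$, it is parabolic of trace $2$ or hyperbolic of trace $>2$.

Suppose $\gamma$ is parabolic, $\gamma=AL^kA^{-1}$ with $A\in\mathrm{SL}_2(\mathbb Z)$, $k\ne0$. Write $A=\kappa g_s$ with $\kappa\in\Gamma$ and conjugate by $\kappa$; we may take $\gamma=g_sL^kg_s^{-1}$. Then $\gamma^\ell=(g_sL^\ell g_s^{-1})^k$, so $\rho_q(\gamma^\ell)=\hat g_s(1+N_s(q))^k\hat g_s^{-1}$ is conjugate to $1+kN_s(q)\ne1$. But $\gamma^\ell\in\ker\rho_q$, a contradiction.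

Suppose $\gamma$ is hyperbolic. By Step 7.5 and the same conjugation, $\gamma=g_s\Omega g_s^{-1}\in\Gamma$ with $\Omega$ a positive word. Then $s\Omega=s$, $\kappa(s,\Omega)=\gamma$, and by (10)
$$\hat g_s^{-1}\rho_q(\gamma)\hat g_s=\Omega_s(q)=(L^{a_1})_{s}(q)\,(R^{b_1})_{s'}(q)\cdots(L^{a_t})_{s''}(q)\,(R^{b_t})_{s'''}(q)$$
for suitable cosets. By the claim the rightmost factor maps $K_L$ into $K_R^-\subset K_R$, the next one maps $K_R$ into $K_L^-\subset K_L$, and so on. So $\Omega_s(q)$ maps $K_L$ into $K_L^-\subsetneq K_L$; it is not the identity, nor even a scalar. This is a contradiction. $\square$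

## 8. Faithfulness of $\rho_{F_n}$ for large odd $n$

Apply Theorem B to $\Gamma(4)$, which is torsion-free by Step 2.4, with parameter space $\mathbb C^*$, $r=2$ and the representations $B\rho_qB^{-1}$. Their entries are Laurent polynomials in $q$, so continuous; the value at $q=1$ is $g\oplus1_2$ by (9); and the condition on parabolics is (8). So there is $n_0$ such that $\rho_{q_n}$, $q_n=e^{2\pi i/n}$, is faithful for all $n\ge n_0$. Since $\epsilon_0$ was found by compactness, $n_0$ is not explicit. For odd $n\ge\max(n_0,3)$, $F_n\otimes\mathbb C$ contains, by (6) and Step 5.4, a copy of $H_{q_n}\cong M_{q_n}$. An element acting trivially on $F_n$ acts trivially on this copy, hence is $1$. This proves part 3 of Theorem A.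

It remains to prove that $F_n$ is irreducible over $\mathbb Z$, for every odd $n\ge3$. We do this by computing intersection numbers of cylinder cores.

## 9. Intersection numbers of cylinder cores and irreducibility of each eigenspace

Let $n\geq3$ be odd, $q^n=1$, $q\ne1$, and put $S=q+q^{-1}$, $\lambda=1+q^{-1}$. Since $n$ is odd, $q\ne-1$, so $\lambda\ne0$; since $q\ne1$, $S=2\Re q<2$.

**Step 9.1 (a skew-Hermitian form and the multitwists).** *We move to homology, where twists have a simple formula.* Let $V_q=\{v\in H_1(Y_n,\mathbb C):\delta_*v=qv\}$. Poincaré duality carries $\varphi_{*}$ to $(\varphi^{-1})^*$, so $V_q\cong H_{q^{-1}}\cong H_q$ as $\Gamma$-modules and $\dim V_q=4$. For a closed curve $\gamma$ in $O_\infty$ put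
$$[\gamma]=\sum_{m\in\mathbb Z/n}q^{-m}\delta^m_*\gamma\in V_q,\qquad[\delta\gamma]=q[\gamma],$$
and let $\theta(u,v)=\frac1n\,u\cdot\bar v$ on $V_q$. This form is linear in $u$, $\Gamma$-invariant, and $\theta(v,u)=-\overline{\theta(u,v)}$. Expanding and putting $k=m-m'$,
$$\theta([\gamma],[\gamma'])=\frac1n\sum_{m,m'}q^{m'-m}(\delta^m\gamma\cdot\delta^{m'}\gamma')_{Y_n}=\sum_{k\in\mathbb Z}q^{-k}(\delta^k\gamma\cdot\gamma')_{O_\infty},\tag{14}$$
since intersection numbers in $Y_n$ are sums over lifts. For $v\in V_q$, $v\cdot\delta^m\gamma=q^{-m}\,v\cdot\gamma$, hence $\theta(v,[\gamma])=v\cdot\gamma$. Let $\gamma_1,\gamma_2$ be lifts of the two cores of $O$ in direction $w$. The cores of $Y_n$ in direction $w$ are the $\delta^m\gamma_l$, $m\in\mathbb Z/n$. So $\tilde P_w$ acts on $V_q$ by $v\mapsto v+\varepsilon\sum_{l,m}(v\cdot\delta^m\gamma_l)\,\delta^m\gamma_l$, that is,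
$$\tilde P_w=1+\varepsilon N_w,\qquad N_wv=\sum_{l=1,2}\theta(v,[\gamma_l])\,[\gamma_l].\tag{15}$$
Here $\varepsilon=\pm1$ is the same for all $w$, since all $P_w$ are conjugate in $\mathrm{SL}_2(\mathbb Z)$ and all the twists have the same handedness. Below we write $\gamma$ for $[\gamma]$ inside $\theta$, and whenever a vector of $V_q$ is meant.

**Step 9.2 (the counting rule).** *We turn (14) into a count of common edges.* Suppose $\gamma$ avoids vertices and crosses an edge $e(p)$ (level $p$), and $\gamma'$ is an edge cycle traversing $e(r)$ positively. Then $\delta^k\gamma$ crosses $e(r)$ there exactly for $k=r-p$. So this pair contributes $+q^{p-r}$ to $\theta(\gamma,\gamma')$ if $e$ is a $v$-edge crossed rightwards (right, then up, is a positive frame), and $-q^{p-r}$ if $e$ is an $h$-edge crossed upwards.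

A core passing through squares is homotopic to the path of lower left corners: leaving $S_g(m)$ to the right traverses $h_g(m)$, leaving it upward traverses $v_g(m)$. On the other hand, entering $S_g(m)$ rightwards crosses $v_g(m)$, and entering it upwards crosses $h_g(m)$. In directions $(1,0),(0,1),(1,1),(2,1)$ the cores follow the words $x^4$, $y^4$, $(xy)^4$, $(xxy)^4$.

**Step 9.3 (the cores).** *We list the edges, reading off (4).*

Direction $(1,0)$: $\alpha$ runs through the squares $j(0),-k(0),-j(0),k(0)$ and crosses $v_j,v_{-k},v_{-j},v_k$, all at level $0$. The other cylinder runs through $1(0),i(1),-1(2),-i(1)$. Its top boundary consists of $h_j(1),h_k(1),h_{-j}(1),h_{-k}(1)$, which as a cycle is $\delta$ of the bottom boundary $h_j(0)+h_{-k}(0)+h_{-j}(0)+h_k(0)$ of the first cylinder. So its core has class $q[\alpha]$, and as $|q|=1$,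
$$N_{(1,0)}v=2\,\theta(v,\alpha)\,\alpha.\tag{16}$$

Direction $(0,1)$: $\beta_1$ traverses $v_1(0),v_j(1),v_{-1}(1),v_{-j}(0)$ and crosses $h_1(0),h_j(1),h_{-1}(1),h_{-j}(0)$. The core $\beta_2$ traverses $v_i(0),v_k(0),v_{-i}(1),v_{-k}(1)$ and crosses $h_i(0),h_k(0),h_{-i}(1),h_{-k}(1)$.

Direction $(1,1)$, where the sets of crossed and traversed edges coincide:
$$\begin{aligned}D_1:&\ h_1(0),v_i(1),h_k(1),v_j(1),h_{-1}(1),v_{-i}(0),h_{-k}(0),v_{-j}(0),\\D_2:&\ h_i(0),v_{-1}(1),h_{-j}(0),v_k(0),h_{-i}(1),v_1(0),h_j(1),v_{-k}(1).\end{aligned}$$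

Direction $(2,1)$, traversed edges:
$$\begin{aligned}E_1:&\ h_1(0),h_i(1),v_{-1}(2),h_{-j}(1),h_k(1),v_j(1),h_{-1}(1),h_{-i}(0),v_1(-1),h_j(0),h_{-k}(0),v_{-j}(0),\\E_2:&\ h_i(0),h_{-1}(1),v_{-i}(0),h_{-k}(0),h_{-j}(0),v_k(0),h_{-i}(1),h_1(0),v_i(1),h_k(1),h_j(1),v_{-k}(1).\end{aligned}$$

**Step 9.4 (the pairings).** *We apply the rule.* With $\alpha$ only the edges $v_{\pm j},v_{\pm k}$ matter. Among the traversed edges these are $v_j(1),v_{-j}(0)$ for $\beta_1,D_1,E_1$, and $v_k(0),v_{-k}(1)$ for $\beta_2,D_2,E_2$. So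
$$\theta(\alpha,\beta_l)=\theta(\alpha,D_l)=\theta(\alpha,E_l)=1+q^{-1}=\lambda\qquad(l=1,2).\tag{17}$$
For the other pairings, with the contributing edge as subscript:
$$\begin{aligned}
\theta(\beta_1,D_1)&=-1_{h_1}-1_{h_{-1}}=-2,\\
\theta(\beta_1,D_2)&=-1_{h_j}-1_{h_{-j}}=-2,\\
\theta(\beta_2,D_1)&=-q^{-1}_{h_k}-q_{h_{-k}}=-S,\\
\theta(\beta_2,D_2)&=-1_{h_i}-1_{h_{-i}}=-2,\\
\theta(\beta_1,E_1)&=-1_{h_1}-q_{h_j}-1_{h_{-1}}-q^{-1}_{h_{-j}}=-(2+S),\\
\theta(\beta_1,E_2)&=-1_{h_1}-1_{h_j}-1_{h_{-1}}-1_{h_{-j}}=-4,\\
\theta(\beta_2,E_1)&=-q^{-1}_{h_i}-q^{-1}_{h_k}-q_{h_{-i}}-q_{h_{-k}}=-2S,\\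
\theta(\beta_2,E_2)&=-1_{h_i}-q^{-1}_{h_k}-1_{h_{-i}}-q_{h_{-k}}=-(2+S),\\
\theta(D_1,E_1)&=(1_{v_j}+1_{v_{-j}})-(1_{h_1}+1_{h_k}+1_{h_{-1}}+1_{h_{-k}})=-2,\\
\theta(D_1,E_2)&=(1_{v_i}+1_{v_{-i}})-(1_{h_1}+1_{h_k}+1_{h_{-1}}+1_{h_{-k}})=-2,\\
\theta(D_2,E_1)&=(q^{-1}_{v_{-1}}+q_{v_1})-(q^{-1}_{h_i}+q^{-1}_{h_{-j}}+q_{h_{-i}}+q_{h_j})=-S,\\
\theta(D_2,E_2)&=(1_{v_k}+1_{v_{-k}})-(1_{h_i}+1_{h_{-j}}+1_{h_{-i}}+1_{h_j})=-2.
\end{aligned}$$

**Step 9.5 (a basis of $V_q$).** *We show that four of these classes span and that $\theta$ is nondegenerate.* Put $\beta_+=\beta_1+\beta_2$, $D_+=D_1+D_2$, $E_+=E_1+E_2$. Cores in the same direction, with all their $\delta$-translates, are disjoint or equal, so $\theta$ vanishes on pairs from the same direction. Summing,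
$$\theta(\alpha,\beta_+)=\theta(\alpha,D_+)=\theta(\alpha,E_+)=2\lambda,$$
$$\theta(\beta_+,D_+)=-(6+S),\quad\theta(\beta_+,E_+)=-(8+4S),\quad\theta(D_+,E_+)=-(6+S).$$
So the vectors $\frac\alpha{2\lambda},\beta_+,D_+,E_+$ have a real skew-symmetric Gram matrix, with entries $1,1,1$ in the first row to the right of the diagonal. Its Pfaffian is
$$1\cdot\theta(D_+,E_+)-1\cdot\theta(\beta_+,E_+)+1\cdot\theta(\beta_+,D_+)=-(6+S)+(8+4S)-(6+S)=2S-4\ne0.$$
Hence $\alpha,\beta_+,D_+,E_+$ is a basis of $V_q$ and $\theta$ is nondegenerate.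

**Step 9.6 ($V_q$ is irreducible).** *We generate everything from $\alpha$.* Let $U\subset V_q$ be $\Gamma$-invariant; then $U$ is stable under all $N_w$, by (15). Any invariant subspace containing $\alpha$ is $V_q$: by (15) and (17) it contains $N_{(0,1)}\alpha=\lambda\beta_+$, $N_{(1,1)}\alpha=\lambda D_+$, $N_{(2,1)}\alpha=\lambda E_+$, and $\lambda\ne0$. If $\theta(u,\alpha)\ne0$ for some $u\in U$, then $N_{(1,0)}u=2\theta(u,\alpha)\alpha\in U$ gives $\alpha\in U$, so $U=V_q$. Otherwise $\alpha$ lies in $U^\perp=\{v:\theta(u,v)=0\ \forall u\in U\}$, which is an invariant subspace. So $U^\perp=V_q$ and $U=0$.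

**Step 9.7 (different pairs give different modules).** *We compute one trace.* Since $N_w^2=0$, by (15), (16) and (17),
$$\operatorname{tr}\big(\tilde P_{(1,0)}\tilde P_{(0,1)}|V_q\big)=4+\operatorname{tr}\big(N_{(1,0)}N_{(0,1)}\big)=4+2\sum_l\theta(\alpha,\beta_l)\theta(\beta_l,\alpha)=4-4|\lambda|^2=4-4(2+S).$$
This determines $S$, hence $\{q,q^{-1}\}$. So $V_q\not\cong V_{q'}$ when $q'\ne q^{\pm1}$.

**Remark.** This element shows that closeness of $q$ to $1$ matters for the cone argument. Its derivative is $L^4R^{-4}$, of trace $-14$. The plane spanned by $\alpha,\beta_+$ is invariant under both multitwists: $N_{(0,1)}\alpha=\lambda\beta_+$, $N_{(0,1)}\beta_+=0$, $N_{(1,0)}\alpha=0$, $N_{(1,0)}\beta_+=-4\bar\lambda\alpha$. So the product has trace $2-4|\lambda|^2=2-4(2+S)$ and determinant $1$ on it. On the quotient of $V_q$ by the plane $N_{(1,0)}$ is $0$ and $N_{(0,1)}$ is nilpotent, so the product is unipotent there. As $q\to1$ the trace on the plane tends to $-14$. But for $n=3$ we have $S=-1$, the trace is $-2$, and this hyperbolic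 matrix acts on $V_q$ with eigenvalues $-1,-1,1,1$.

## 10. Galois conjugation: $F_n$ is irreducible over $\mathbb Z$

**Step 10.1 (a rational subspace contains all conjugates).** *We go from one summand to all.* Let $0\ne F'\subset F_n$ be an integer invariant subspace. By (6), Step 5.4, and Steps 9.6 and 9.7, $F_n\otimes\mathbb C$ is a direct sum of pairwise non-isomorphic irreducible modules $H_q\cong M_q\cong V_q$, one for each pair $\{q,q^{-1}\}$ of primitive $n$-th roots of unity. So $F'\otimes\mathbb C$ is the sum of some of them; say it contains $H_q$.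

In a rational basis of $F'$ let $A(g)$ be the rational matrix of $g\in\Gamma$. An embedding $M_q\to F'\otimes\mathbb C$ is a nonzero matrix $\Psi$ with
$$A(g)\Psi=\Psi\rho_q(g)\quad\text{for all }g\in\Gamma.\tag{18}$$
For the unknown entries of $\Psi$ this is a homogeneous linear system with coefficients in $K=\mathbb Q(q)$, by (7). As it has a nonzero solution over $\mathbb C$, it has one over $K$; take $\Psi$ with entries in $K$. Let $q'$ be another primitive $n$-th root of unity. By irreducibility of $\Phi_n$ over $\mathbb Q$ there is $\tau\in\mathrm{Gal}(K/\mathbb Q)$ with $\tau(q)=q'$. Apply $\tau$ to all entries of (18). The entries of $\rho_q(g)$ are Laurent polynomials in $q$ with integer coefficients independent of $q$, so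
$$A(g)\,\tau(\Psi)=\tau(\Psi)\,\rho_{q'}(g)\quad\text{for all }g\in\Gamma.$$
Thus there is a nonzero $\Gamma$-map $M_{q'}\to F'\otimes\mathbb C$. It is injective, because $M_{q'}\cong H_{q'}$ is irreducible. As $F_n\otimes\mathbb C$ is multiplicity-free, its image is the summand isomorphic to $H_{q'}$. So every summand lies in $F'\otimes\mathbb C$, and $F'=F_n$.

Together with Steps 4.3 and 5.4 this proves part 2 of Theorem A. Part 1 was proved in Section 3 and Step 2.4, and part 3 in Section 8, so Theorem A is proved. $\blacksquare$
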